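# Interior gradient bounds for multiscale elliptic equations, uniform in the scales

## 1. Two close frequencies: a laminate computed by hand

Work in $\mathbb R^2$ with a scalar coefficient that depends on $x_1$ only. Let
$$\frac1{a(s,t)}=2+\cos(2\pi s)\cos(2\pi t),$$
so $a$ is $1$-periodic in $s$ and in $t$, and $\frac13\le a\le1$. For $\varepsilon_1>\varepsilon_2>0$ consider
$$\nabla\cdot\big(a(x_1/\varepsilon_1,x_1/\varepsilon_2)\nabla u\big)=0 .$$
A solution that depends on $x_1$ only has constant flux $a\,u'$. Choose the flux to be $1$. Then $u'=1/a$, and the product formula for cosines gives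
$$u'(x_1)=2+\tfrac12\cos\Big(2\pi\Big(\frac1{\varepsilon_2}-\frac1{\varepsilon_1}\Big)x_1\Big)+\tfrac12\cos\Big(2\pi\Big(\frac1{\varepsilon_2}+\frac1{\varepsilon_1}\Big)x_1\Big).\tag{1.1}$$

First observation: $|\nabla u|\le 3$ for all $\varepsilon_1,\varepsilon_2$. The coefficient oscillates at the scale $\varepsilon_2$, so its Hölder and Lipschitz norms blow up as $\varepsilon_2\to0$, and the gradient does not notice.

Second observation: the shape of $u$ depends strongly on the ratio of the two scales. Compare two cases.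

If $\varepsilon_1=1/m$ and $\varepsilon_2=1/m^2$, both frequencies in (1.1) are at least $m^2-m$. Integrating with $u(0)=0$, $|u-2x_1|\le\frac{1}{2\pi(m^2-m)}$. The slope $2$ is what one-scale-at-a-time averaging predicts: for a laminate one averages $1/a$, and averaging over $t$ with $s$ frozen already gives $2$.

If $\varepsilon_1=1/m$ and $\varepsilon_2=1/(m+1)$, then
$$u(x_1)=2x_1+\frac{\sin(2\pi x_1)}{4\pi}+\frac{\sin(2\pi(2m+1)x_1)}{4\pi(2m+1)} .$$
As $m\to\infty$ both scales tend to $0$, yet $u$ does not approach $2x_1$. A beat of wavelength $1$ has appeared, and $1$ is neither of the two scales. More generally $1/\varepsilon_2-1/\varepsilon_1$ can be any prescribed $\delta>0$ with $\varepsilon_1$ as small as we like, so the hidden scale $1/\delta$ can sit anywhere. Averaging over the fast variable with the slow one frozen gives the wrong answer, because the two variables are locked together.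

In the laminate the gradient bound is saved by an explicit formula. For a matrix coefficient depending on all of $x/\varepsilon_1,\dots,x/\varepsilon_n$ in $\mathbb R^d$ there is no formula, and the hidden scales come from all integer combinations of the frequencies. Is the gradient still bounded independently of $\varepsilon$, with no condition on the ratios?

## 2. The uniform Lipschitz estimate and its lift to the torus

Let $d\ge2$ and $n\ge2$. Let $A=A(y_1,\dots,y_n)$, $y_i\in\mathbb R^d$, be a real $d\times d$ matrix function on $\mathbb R^{nd}$ with the following properties.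

(i) Ellipticity: for some $\lambda\in(0,1]$, $\lambda|\xi|^2\le A(y)\xi\cdot\xi$ and $|A(y)\xi|\le\lambda^{-1}|\xi|$ for all $\xi\in\mathbb R^d$ and all $y$.

(ii) Periodicity: $A$ is $1$-periodic in each $y_i$.

(iii) Analyticity: $|\partial_y^\alpha A(y)|\le C_0|\alpha|!\,R^{-|\alpha|}$ for all $y$ and all multi-indices $\alpha$, with constants $C_0,R>0$.

The characters of $A$ are $d,n,\lambda,C_0,R$. For $\varepsilon\in(0,1]^n$ with $\varepsilon_1>\dots>\varepsilon_n$ put $A_\varepsilon(x)=A(x/\varepsilon_1,\dots,x/\varepsilon_n)$, and let $B_r\subset\mathbb R^d$ be the open ball of radius $r$ centered at $0$. A weak solution of $-\nabla\cdot A_\varepsilon\nabla u=f$ in $B_1$ is a $u\in H^1(B_1)$ with $\int A_\varepsilon\nabla u\cdot\nabla\phi=\int f\phi$ for all $\phi\in C_c^\infty(B_1)$.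

The question is from Weisheng Niu, Yao Xu, Jinping Zhuge, "Optimal convergence rates in multiscale elliptic homogenization", arXiv:2509.09410 (2025). The known result is this. For $p>d$ there are $M,C$, depending only on $p$ and the characters, such that if $\varepsilon_i/\varepsilon_{i+1}\ge M\log\log\varepsilon_i^{-1}$ for $1\le i\le n-1$ (the right side read as $0$ when $\varepsilon_i\ge1/e$), then every weak solution with $f\in L^p(B_1)$ satisfies
$$\|\nabla u_\varepsilon\|_{L^\infty(B_{1/2})}\le C\big(\|u_\varepsilon\|_{L^2(B_1)}+\|f\|_{L^p(B_1)}\big).\tag{2.1}$$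
Can the scale-separation condition be removed completely, that is, does (2.1) hold for all $\varepsilon_1>\dots>\varepsilon_n$ in $(0,1]$ with $C$ depending only on $p$ and the characters? The answer is yes, and much less than analyticity is needed.

It helps to forget where the scales came from. Let $N\ge1$ and let $A:\mathbb R^N\to\mathbb R^{d\times d}$ be $\mathbb Z^N$-periodic and satisfy the bounds in (i). Its modulus of continuity (operator norm) and Dini integral are
$$\omega(t)=\sup_{|y-y'|\le t}|A(y)-A(y')|,\qquad I_A=\int_0^1\omega(t)\frac{dt}t .$$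
For a real $N\times d$ matrix $\Xi$ put $A_\Xi(x)=A(\Xi x)$. The multiscale coefficient is the case $N=nd$, $\Xi x=(x/\varepsilon_1,\dots,x/\varepsilon_n)$. In the laminate of Section 1 the coefficient uses only two torus variables, so we may take $N=2$ and let $\Xi$ have rows $(1/\varepsilon_1,0)$ and $(1/\varepsilon_2,0)$. A modulus is called Dini if its Dini integral is finite: $\omega(t)=t^\gamma$ with $\gamma>0$ is Dini with integral $1/\gamma$. The function equal to $1/\log(1/t)$ for $0<t\le e^{-2}$ and to $\frac12$ for $t\ge e^{-2}$ is concave and not Dini.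

**Theorem 1.** Let $d\ge 2$, $p>d$, $I_A<\infty$. There is $C_1=C_1(d,N,\lambda,p)$ such that for every $\Xi\in\mathbb R^{N\times d}$, $f\in L^p(B_1)$ and weak solution $u\in H^1(B_1)$ of $-\nabla\cdot A_\Xi\nabla u=f$ in $B_1$,
$$\|\nabla u\|_{L^\infty(B_{1/2})}\le C_1e^{C_1I_A}\big(\|u\|_{L^2(B_1)}+\|f\|_{L^p(B_1)}\big).$$

**Corollary 2.** Under (i)–(iii), estimate (2.1) holds for all $\varepsilon\in(0,1]^n$ (indeed for all $\varepsilon\in(0,\infty)^n$, with no ordering), with $C$ depending only on $p,d,n,\lambda$ and $C_0/R$. In particular the separation condition can be removed entirely.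

**Proof of Corollary 2 from Theorem 1.** Take $N=nd$ and $\Xi x=(x/\varepsilon_1,\dots,x/\varepsilon_n)$. By (iii) with $|\alpha|=1$, $\omega(t)\le C(n,d)C_0R^{-1}t$, so $I_A\le C(n,d)C_0/R$. $\square$

**Proposition 3.** Let $d\ge2$, $\lambda\in(0,1)$, and let $\bar\omega:[0,\infty)\to[0,\infty)$ be continuous, nondecreasing, concave, with $\bar\omega(0)=0$ and $\int_0^1\bar\omega(t)\frac{dt}t=\infty$. There are a $\mathbb Z^d$-periodic $A$ with ellipticity constant $\lambda$ and modulus of continuity $\le\bar\omega$, a function $u\in H^1(B_1)$ and $f\in L^\infty(B_1)$ with $-\nabla\cdot A\nabla u=f$ in $B_1$ and $\nabla u\notin L^\infty(B_{1/2})$.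

Proposition 3 is not used for Corollary 2; it says that the Dini condition is the right one for the $n$-scale problem. Precisely, let $N=nd$, $\lambda<1$, and let $\bar\omega$ be a continuous nondecreasing concave modulus with $\bar\omega(0)=0$. Then a bound (2.1), with one constant for all $\mathbb Z^{nd}$-periodic $A$ with ellipticity constant $\lambda$ and modulus $\le\bar\omega$ and for all $\varepsilon$, holds if and only if $\bar\omega$ is Dini. If $\bar\omega$ is Dini, use Theorem 1 with $I_A\le\int_0^1\bar\omega\,dt/t$. If it is not, let the matrix of Proposition 3 be a function of $y_1$ alone and take $\varepsilon_1=1$: then $A_\varepsilon(x)=A(x)$, and $u$ violates the bound for every finite constant.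

## 3. Notation and textbook facts

Throughout, $C,c>0$ depend only on $d,N,\lambda,p$ and may change from line to line. The dot product $\xi\cdot\eta=\sum\xi_i\eta_i$ is bilinear also for complex vectors, and $|\cdot|$ is the Euclidean norm on vectors and the operator norm on matrices. A real matrix has the same operator norm on $\mathbb C^d$ as on $\mathbb R^d$. Put
$$[u]_r=\Big(\frac1{|B_r|}\int_{B_r}|u|^2\,dx\Big)^{1/2},\qquad r_j=2^{-j},\qquad \xi_k=\Xi^Tk\in\mathbb R^d\quad(k\in\mathbb Z^N),$$
so that $e^{2\pi ik\cdot\Xi x}=e^{2\pi i\xi_k\cdot x}$. Clearly $[u]_s\le(r/s)^{d/2}[u]_r$ for $s\le r$. Fourier coefficients on $\mathbb T^N=\mathbb R^N/\mathbb Z^N$ are written $\hat\phi(k)$.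

The modulus $\omega$ is subadditive, hence $\omega(ts)\le(1+t)\omega(s)$. Also $\omega\le2\lambda^{-1}$, and $I_A<\infty$ forces $\omega(t)\to0$ as $t\to0$.

We shall use four standard facts.

(F1) Lax–Milgram. If $L$ is a bounded operator on a complex Hilbert space and $\mathrm{Re}(Lh,h)\ge\kappa\|h\|^2$ with $\kappa>0$, then $L$ is invertible and $\|L^{-1}\|\le1/\kappa$.

(F2) Caccioppoli. If $-\nabla\cdot a\nabla u=f$ in $B_r$, with $a$ measurable satisfying the bounds in (i), then for $s\in\{\frac12,\frac34\}$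
$$[\nabla u]_{sr}\le Cr^{-1}\inf_{\kappa\in\mathbb R}[u-\kappa]_r+Cr[f]_r .$$
One tests with $\zeta^2(u-\kappa)$, $\zeta$ a cutoff.

(F3) Interior estimates. If $\bar A$ is a constant matrix with $\lambda|e|^2\le\bar Ae\cdot e$ and $|\bar A|\le\lambda^{-3}$, and $\nabla\cdot\bar A\nabla h=0$ in $B_{r/2}$, then $\sup_{B_{r/4}}|\nabla^2h|\le Cr^{-2}[h]_{r/2}$. Only the symmetric part of $\bar A$ matters, and a linear change of variables makes $h$ harmonic.

(F4) Affine functions. Since the average of $x_ix_l$ over $B_r$ is $\delta_{il}r^2/(d+2)$, an affine $\ell$ has $[\ell]_r^2=\ell(0)^2+\frac{r^2}{d+2}|\nabla\ell|^2$. Hence $r|\nabla\ell|\le C[\ell]_r$ and $[\ell-\ell(0)]_r\le r|\nabla\ell|$.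

## 4. Summable approximation errors give a gradient bound

Before touching homogenization, let us find out what we need from it. Suppose that at each dyadic scale $r_j$ the solution is close to a solution $w_j$ of some constant-coefficient equation, with relative error $\eta_j$. The constant matrices may change from scale to scale in any way. The next lemma says that the gradient is controlled by $\exp(C\sum\eta_j)$. So the target is $\sum_j\eta_j\le C(1+I_A)$, uniformly in $\Xi$.

**Lemma 4.** Let $a$ be measurable on $B_1$ with the bounds in (i), let $p>d$, $\beta=1-d/p$, and let $u\in H^1(B_1)$ solve $-\nabla\cdot a\nabla u=f$ in $B_1$, $\mathcal F=\|f\|_{L^p(B_1)}$. Let $\eta_j\ge0$ for $j\ge0$. Suppose that for every $j\ge0$ there are a constant matrix $\bar A_j$ with $\lambda|e|^2\le\bar A_je\cdot e$, $|\bar A_j|\le\lambda^{-3}$, and $w_j\in H^1(B_{r_j/2})$ with $\nabla\cdot\bar A_j\nabla w_j=0$ in $B_{r_j/2}$ and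
$$[u-w_j]_{r_j/2}\le C\eta_j\inf_{\kappa\in\mathbb R}[u-\kappa]_{r_j}+Cr_j^{1+\beta}\mathcal F.\tag{4.1}$$
Then for all $j\ge0$
$$[\nabla u]_{r_j/2}\le C\exp\Big(C\sum_{i\ge0}\eta_i\Big)\big(\|u\|_{L^2(B_1)}+\mathcal F\big).\tag{4.2}$$

The quantity to follow is the excess, the distance of $u$ from affine functions,
$$H_j=r_j^{-1}\min_{\ell\text{ affine}}[u-\ell]_{r_j},$$
with minimizer $\ell_j$ (the $L^2(B_{r_j})$-projection of $u$) and slope $P_j=\nabla\ell_j$. For example, $u=x_1^2$ has $H_j=cr_j$ with $c>0$ by scaling, and $P_j=0$.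

**Step 1 (elementary relations).** This step compares neighboring scales. By (F4),
$$r_j^{-1}\inf_\kappa[u-\kappa]_{r_j}\le H_j+|P_j| .\tag{4.3}$$
Using $\ell_j$ as a competitor at scale $r_{j+1}$ gives $H_{j+1}\le CH_j$. Then, by (F4) again,
$$r_{j+1}|P_{j+1}-P_j|\le C[\ell_{j+1}-\ell_j]_{r_{j+1}}\le C\big([u-\ell_{j+1}]_{r_{j+1}}+[u-\ell_j]_{r_{j+1}}\big)\le Cr_j(H_{j+1}+H_j),$$
so $|P_{j+1}-P_j|\le CH_j$.

**Step 2 (the excess contracts, up to the approximation error).** Let $\theta=2^{-m}\le\frac14$. The function $h=w_j-\ell_j$ solves $\nabla\cdot\bar A_j\nabla h=0$ in $B_{r_j/2}$. Subtracting its first-order Taylor polynomial at $0$ and using (F3),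
$$\inf_\ell[w_j-\ell]_{\theta r_j}=\inf_\ell[h-\ell]_{\theta r_j}\le C\theta^2[w_j-\ell_j]_{r_j/2}\le C\theta^2\big([w_j-u]_{r_j/2}+r_jH_j\big).$$
Since $[u-w_j]_{\theta r_j}\le C\theta^{-d/2}[u-w_j]_{r_j/2}$, the triangle inequality and division by $\theta r_j$ give
$$H_{j+m}\le C\theta H_j+C\theta^{-1-d/2}r_j^{-1}[u-w_j]_{r_j/2}.$$
Fix $m=m(d,\lambda)\ge2$ such that $C\theta\le\frac12$; the powers of $\theta$ are now constants. With (4.1) and (4.3),
$$H_{j+m}\le\tfrac12H_j+C\eta_j(H_j+|P_j|)+Cr_j^\beta\mathcal F,\qquad j\ge0.\tag{4.4}$$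

**Step 3 (summing, and a discrete Gronwall inequality).** Sum (4.4) over $0\le j\le J-m$ (nothing if $J<m$), and add $\sum_{j<m}H_j\le CH_0$. The term $\frac12\sum_{j\le J}H_j$ is finite and is absorbed on the left. As $\sum_jr_j^\beta\le C$,
$$\sum_{j=0}^JH_j\le C(H_0+\mathcal F)+C\sum_{0\le j\le J-m}\eta_j(H_j+|P_j|).$$
Put $Y_J=|P_0|+\sum_{j=0}^JH_j$. By Step 1, $|P_j|\le|P_0|+C\sum_{i<j}H_i$, so $H_j+|P_j|\le CY_j$. Therefore
$$Y_J\le a_0+C\sum_{j<J}\eta_jY_j,\qquad a_0=C(|P_0|+H_0+\mathcal F).$$
By induction $Y_J\le a_0\prod_{j<J}(1+C\eta_j)$: insert the hypothesis for $j<J$ and note that $1+\sum_{j<J}C\eta_j\prod_{i<j}(1+C\eta_i)=\prod_{j<J}(1+C\eta_j)$. Hence $Y_J\le a_0\exp(C\sum_i\eta_i)$. Since $\ell_0$ is a projection of $u$, (F4) gives $|P_0|+H_0\le C\|u\|_{L^2(B_1)}$. So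
$$H_j+|P_j|\le C\exp\Big(C\sum_i\eta_i\Big)(\|u\|_{L^2(B_1)}+\mathcal F)\qquad\text{for all }j.$$

**Step 4 (from slopes to the gradient).** By (F2) with $s=\frac12$ and (4.3), $[\nabla u]_{r_j/2}\le C(H_j+|P_j|)+Cr_j[f]_{r_j}$. By Hölder, as $p>d\ge2$, $r_j[f]_{r_j}\le Cr_j^{1-d/p}\mathcal F=Cr_j^\beta\mathcal F$. This proves (4.2). $\square$

## 5. Slow, fast and resonant modes at one scale

How do we get (4.1)? Rescaling $u(rx)$ turns $\Xi$ into $r\Xi$, so the question is always what happens at scale $1$ for some matrix $\Xi$.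

Averaging one variable at a time failed in Section 1. The next natural attempt treats all torus variables at once: solve a corrector problem on $\mathbb T^N$, get the gradient $g$ of the corrector as a function on the torus, integrate $g(\Xi x)$ to a corrector $\chi(x)$, and compare $u$ with $w+\chi_j\partial_jw$. This works at scale $1$ if $|\chi|\ll1$. Let us test it on the laminate. Let $N=2$ and let $\Xi$ have rows $(\theta,0)$ and $(\theta+\delta,0)$ with $\theta,\delta>0$. Take $e=e_1$ and
$$g=\tfrac12\cos(2\pi y_1)\cos(2\pi y_2)\,e_1 .$$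
Here $a(e_1+g)=\frac12e_1$ is constant, so $g(\Xi x)$ is a corrector gradient, and
$$g(\Xi x)=\tfrac14\big[\cos(2\pi\delta x_1)+\cos(2\pi(2\theta+\delta)x_1)\big]e_1,\qquad \chi(x)=\frac1{8\pi}\Big[\frac{\sin(2\pi\delta x_1)}{\delta}+\frac{\sin(2\pi(2\theta+\delta)x_1)}{2\theta+\delta}\Big].$$
The Fourier coefficients of $g$ are harmless. The trouble is the division by the frequency $\delta$. Suppose $\theta\gg1$. If $\delta\gg1$, then $\chi$ is small and the attempt succeeds. If $\delta\ll1$, then $\chi(x)\approx x_1/4$ on $B_1$: the corrector is a linear function, not a small perturbation of one. If $\delta\approx1$, it is a full oscillation of order one. For general $\Xi$ the divisors are $|\xi_k|=|\Xi^Tk|$, and over all $k\in\mathbb Z^N$ and all $\Xi$ they have no positive lower bound. That is the exact point where the attempt stops.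

The three cases suggest three treatments at scale $r$. A mode with $r|\xi_k|\gg1$ is fast, and is averaged. A mode with $r|\xi_k|\ll1$ is slow; it barely changes over $B_r$, so it should be frozen, that is, $\Xi$ should be modified so that $\xi_k$ becomes exactly $0$. A mode with $r|\xi_k|\approx1$ is resonant, and nothing can be done with it. Over all $k$, every scale may be resonant. But if $A$ is first smoothed at scale $1/K$, at a cost $\omega(1/K)$, the corrector gradients will turn out to have Fourier coefficients of size $e^{-c|k|/K}$ uniformly in $\Xi$, so modes with $|k|>K^2$ do not count. This leads to the central definition, in which $T=T(N)\ge2N+2$ is an exponent fixed in Section 8.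

**Definition.** For $K\ge2$, a scale $r>0$ is $K$-good (for $\Xi$) if every $k\in\mathbb Z^N$ with $|k|\le K^2$ satisfies $r|\xi_k|\le K^{-T}$ or $r|\xi_k|\ge K^T$. Otherwise $r$ is $K$-bad.

If $r$ is $K$-good and $2\le K'\le K$, then $r$ is $K'$-good: fewer modes are tested, and each condition is weaker.

Example. In the laminate with $1/\varepsilon_1=m$, $1/\varepsilon_2=m+1$ we have $\xi_k=((k_1+k_2)m+k_2)e_1$. Let $m>K^2$. The modes with $|k|\le K^2$ and $k_1+k_2=0$ have $|\xi_k|=|k_2|\le K^2$, and all others have $|\xi_k|\ge m-K^2$. Hence every $r$ with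
$$\frac{K^T}{m-K^2}\le r\le K^{-T-2}$$
is $K$-good. On such scales the beat is slow and everything else is fast.

How should $K$ be chosen? We shall see that a $K$-good scale admits (4.1) with error $\mu(K)=\omega(1/K)+1/K$. One fixed $K$ is useless: infinitely many scales would each contribute $\mu(K)$, and the sum in Lemma 4 would diverge. So $K$ must depend on the scale: at scale $2^{-j}$ use the largest power of $2$ that the scale allows. What makes this summable is that only $O(\log K)$ dyadic scales are $K$-bad, with no dependence on $\Xi$.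

## 6. Integer relations limit the number of bad scales

**Lemma 5.** $\#\{j\in\mathbb Z:2^{-j}\text{ is }K\text{-bad}\}\le C\log_2K$ for all $K\ge2$, with $C=C(N)$ independent of $\Xi$.

There are about $K^{2N}$ modes to test, so a crude count would give far too many bad scales. The reason for $\log K$ is that widely separated sizes $|\xi_k|$ force linear independence of the integer vectors $k$, and $\mathbb R^N$ has room for only $N$ of those.

**Step 1 (clusters).** We group the frequencies by size. Let $E=\{\log|\xi_k|:|k|\le K^2,\ \xi_k\ne0\}$, a finite set. If $E=\emptyset$ there are no bad scales. Otherwise let $S=3N$, $t_1=\max E$, $t_2=\max\big(E\cap(-\infty,t_1-S\log K)\big)$, and so on until the set is empty. We get $t_1>\dots>t_q$ with consecutive gaps $>S\log K$ and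
$$E\subset\bigcup_{i=1}^q[t_i-S\log K,\,t_i].$$

**Step 2 (at most $N$ clusters).** We claim $q\le N$. Otherwise choose $k_1,\dots,k_{N+1}$ with $|k_i|\le K^2$ and $\log|\xi_{k_i}|=t_i$. These $N+1$ vectors in $\mathbb Z^N$ are linearly dependent. Choose a minimal dependent subfamily; it has $\rho+1$ elements and rank $\rho\le N$, and $\rho\ge1$ because the $k_i$ are nonzero. Choose $\rho$ coordinates in which the subfamily still has rank $\rho$. Dropping the other coordinates does not change the space of linear relations: it can only enlarge it, and before and after its dimension is $(\rho+1)-\rho=1$. By Cramer's rule a nontrivial relation $\sum c_ik_i=0$ is given by the signed $\rho\times\rho$ minors of the restricted $\rho\times(\rho+1)$ matrix. These are integers. Each is a determinant whose columns have length $\le K^2$, so Hadamard's inequality gives $|c_i|\le K^{2\rho}\le K^{2N}$. Put $c_i=0$ for the remaining $i$, and let $i_0$ be the first index with $c_{i_0}\ne0$. Apply $\Xi^T$: $\sum c_i\xi_{k_i}=0$.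 Since $|c_{i_0}|\ge1$, and $|\xi_{k_i}|\le K^{-S}|\xi_{k_{i_0}}|$ for $i>i_0$,
$$|\xi_{k_{i_0}}|\le\sum_{i>i_0}|c_i||\xi_{k_i}|\le NK^{2N}K^{-S}|\xi_{k_{i_0}}|=NK^{-N}|\xi_{k_{i_0}}|<|\xi_{k_{i_0}}|,$$
because $K^N\ge2^N>N$. This is a contradiction.

**Step 3 (counting).** If $2^{-j}$ is $K$-bad, some $k$ with $|k|\le K^2$ has $K^{-T}<2^{-j}|\xi_k|<K^T$, so $j\log2$ lies within $T\log K$ of $E$. Hence $j\log 2$ lies in a union of at most $N$ intervals of length $(S+2T)\log K$. Each contains at most $(S+2T)\log_2K+1$ such points, and $\log_2K\ge1$. $\square$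

In the laminate example the two clusters are visible: nonzero frequencies between $1$ and $K^2$, and frequencies comparable to $m$ up to factors of $K^2$.

**Lemma 6.** Let $\mu(K)=\omega(1/K)+1/K$ and, for $j\ge0$,
$$\eta_j=2^{-j}+\min\big\{1,\ \inf\{\mu(2^i):i\ge1,\ 2^{-j}\text{ is }2^i\text{-good}\}\big\}\qquad(\inf\emptyset=\infty).$$
Then $\sum_{j\ge0}\eta_j\le C(1+I_A)$. Moreover, either $\eta_j\ge1$, or there is $K\ge2$ such that $2^{-j}$ is $K$-good and $\mu(K)\le\eta_j$.

**Step 1 (the last assertion).** If $\eta_j<1$, the infimum is $<1$ and equals $\eta_j-2^{-j}$. It is strictly smaller than $\eta_j$, so some admissible $i$ has $\mu(2^i)\le\eta_j$. (The term $2^{-j}$ is there because the infimum need not be attained.)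

**Step 2 (sorting the scales).** Let $\mu_i=\mu(2^i)$, a nonincreasing sequence tending to $0$. For each $j$ the admissible $i$ form an initial segment of $\{1,2,\dots\}$. Let $i_j\in\{0,1,\dots,\infty\}$ be its largest element, with $i_j=0$ if it is empty and $i_j=\infty$ if all $i\ge1$ are admissible. Let $b_i=\#\{j\ge0:2^{-j}\text{ is }2^i\text{-bad}\}$; by Lemma 5, $b_i\le Ci$. Then $i_j\le i$ exactly when $2^{-j}$ is $2^{i+1}$-bad, so $\#\{j:i_j\le i\}=b_{i+1}$. A scale with $i_j=0$ contributes at most $1$ to $\sum_j(\eta_j-2^{-j})$, one with $1\le i_j<\infty$ at most $\mu_{i_j}$, one with $i_j=\infty$ contributes $0$. Hence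
$$\sum_{j\ge0}(\eta_j-2^{-j})\le b_1+\sum_{i\ge1}(b_{i+1}-b_i)\mu_i .$$

**Step 3 (Abel summation).** We only know $b_i\le Ci$, not a bound on the differences, so we sum by parts. For $J\ge2$, dropping the term $-b_1\mu_1\le0$,
$$\sum_{i=1}^J(b_{i+1}-b_i)\mu_i\le b_{J+1}\mu_J+\sum_{i=2}^Jb_i(\mu_{i-1}-\mu_i)\le C(J+1)\mu_J+C\sum_{i=2}^Ji(\mu_{i-1}-\mu_i).$$
Since $\sum_{i=2}^Ji(\mu_{i-1}-\mu_i)=2\mu_1+\sum_{i=2}^{J-1}\mu_i-J\mu_J$, the right side equals $C\big(2\mu_1+\sum_{i=2}^{J-1}\mu_i+\mu_J\big)\le2C\sum_{i\ge1}\mu_i$.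

**Step 4 (the Dini integral).** As $\omega$ is nondecreasing, $\omega(2^{-i})\log2\le\int_{2^{-i}}^{2^{1-i}}\omega\,\frac{dt}t$. Thus $\sum_{i\ge1}\mu_i\le1+I_A/\log2$. With $b_1\le C$ and $\sum_j2^{-j}=2$ the lemma follows. $\square$

## 7. Correctors on the torus with Fourier decay independent of the matrix

The corrector equation on $\mathbb T^N$ involves only the $d$ derivatives $\Xi^T\nabla_y$. It is degenerate, so elliptic regularity on $\mathbb T^N$ is not available. What is available is that translations of the torus commute with $\Xi^T\nabla_y$, so regularity of the coefficient passes to the corrector gradient. With complex translations this gives exponential Fourier decay at once.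

**Mollification.** Fix $K\ge2$, $\delta=1/K$. Let $\Phi(\zeta)=\pi^{-N/2}e^{-\zeta\cdot\zeta}$ for $\zeta\in\mathbb C^N$, $\Phi_\delta=\delta^{-N}\Phi(\cdot/\delta)$, and
$$B(\zeta)=\int_{\mathbb R^N}A(s)\Phi_\delta(\zeta-s)\,ds .$$
Then $B$ is entire and $\mathbb Z^N$-periodic. On $\mathbb R^N$ it is real and satisfies the bounds in (i) with the same $\lambda$, being an average of $A$ against a probability density. On $\mathbb R^N$,
$$|A-B|\le\int\omega(|s|)\Phi_\delta(s)\,ds\le\omega(\delta)\int\Big(1+\frac{|s|}\delta\Big)\Phi_\delta(s)\,ds\le C\omega(1/K),\qquad|\nabla B|\le\lambda^{-1}\int|\nabla\Phi_\delta|\le CK.\tag{7.1}$$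
For $y,\theta\in\mathbb R^N$,
$$|B(y+i\theta)-B(y)|\le\lambda^{-1}\int_{\mathbb R^N}|\Phi(s+i\theta/\delta)-\Phi(s)|\,ds .$$
Since $|\Phi(s+i\tau)|=\pi^{-N/2}e^{-|s|^2+|\tau|^2}$, dominated convergence shows that the integral tends to $0$ as $\theta/\delta\to0$. So there is $c_0=c_0(N,\lambda)>0$ with $|B(y+i\theta)-B(y)|\le\lambda/2$ for $|\theta|\le c_0\delta$. For real $y$ and $\xi=\xi'+i\xi''$ one has $\mathrm{Re}\,B^T(y)\xi\cdot\bar\xi=B^T\xi'\cdot\xi'+B^T\xi''\cdot\xi''\ge\lambda|\xi|^2$. Hence for $y\in\mathbb R^N$, $|\mathrm{Im}\,z|\le c_0\delta$, $\xi\in\mathbb C^d$,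
$$\mathrm{Re}\,B^T(y+z)\xi\cdot\bar\xi\ge\tfrac\lambda2|\xi|^2,\qquad|B(y+z)|\le2\lambda^{-1}.\tag{7.2}$$

**Definition.** Let $\Xi'$ be any real $N\times d$ matrix, $\xi'_k=\Xi'^Tk$, $D'=\Xi'^T\nabla_y$. Let $V$ be the closure in $L^2(\mathbb T^N;\mathbb C^d)$ of $\{D'\phi:\phi\text{ a trigonometric polynomial}\}$. For $e\in\mathbb R^d$ let $g=g_e\in V$ be the Lax–Milgram solution of
$$\int_{\mathbb T^N}B^T(e+g)\cdot\bar h\,dy=0\quad\text{for all }h\in V,\qquad q=q_e:=B^T(e+g).\tag{7.3}$$

Since $D'e^{2\pi ik\cdot y}=2\pi i\,\xi'_ke^{2\pi ik\cdot y}$, the space $V$ consists of the $h$ with $\hat h(k)\in\mathbb C\xi'_k$ for all $k$. In particular $\hat h(k)=0$ if $\xi'_k=0$. The space is invariant under real translations and complex conjugation. By uniqueness $g$ is real and linear in $e$. We use the transpose $B^T$ because the corrector will be put on the test function.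

Example. Let $d=N=2$, let $\Xi'$ have both rows $(1,0)$, and put the scalar matrix $a(y_1,y_2)\,\mathrm{Id}$ of Section 1 in place of $B$. Here $\xi_k'=(k_1+k_2)e_1$, and $V$ consists of the fields $(h_1,0)$ whose mean along each line in direction $(1,1)$ vanishes. For $e=e_1$ the flux $a(1+g_1)$ must be orthogonal to all such $h_1$, so it is a function $\gamma(y_1-y_2)$; zero line means of $g_1$ force $1/\gamma$ to be the line mean of $1/a$. On the diagonal through $0$ the mean of $2+\cos^2(2\pi s)$ is $\frac52$, so $\gamma(0)=\frac25$. The modes with $\xi'_k=0$ are those of functions of $y_1-y_2$, and the sum of their flux coefficients is $\gamma(0)=\frac25$, the effective coefficient seen along the line $\Xi'x$. The average over the whole torus would use $2$ instead of $\frac52$. This is why the effective matrix below sums over all $k$ with $\xi_k'=0$, and not only over $k=0$.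

**Lemma 7.** $|\hat g(k)|+|\hat q(k)|\le C|e|e^{-c|k|/K}$ for all $k\in\mathbb Z^N$, with $C,c$ independent of $\Xi'$ and $K$.

**Step 1 (complex translates of the corrector).** Let $\Omega=\{z\in\mathbb C^N:|\mathrm{Im}\,z|<c_0\delta\}$. For $z\in\Omega$ define $L_z:V\to V$, $L_zh=\Pi_V\big(B^T(\cdot+z)h\big)$, where $\Pi_V$ is the orthogonal projection of $L^2$ onto $V$. By (7.2), $\mathrm{Re}(L_zh,h)\ge\frac\lambda2\|h\|^2$, so $L_z$ is invertible with $\|L_z^{-1}\|\le2/\lambda$ by (F1). As $B$ is entire and periodic, its Taylor expansions converge uniformly in the real variable, so $z\mapsto B(\cdot+z)\in C(\mathbb T^N)$ is holomorphic. Hence $z\mapsto L_z$ is holomorphic in operator norm, and so is $L_z^{-1}$ by the Neumann series. Therefore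
$$g_z=-L_z^{-1}\Pi_V\big(B^T(\cdot+z)e\big),\qquad q_z=B^T(\cdot+z)(e+g_z)$$
are holomorphic on $\Omega$ with values in $L^2$, and bounded by $C|e|$. Here $g_z$ is the unique element of $V$ with $\int B^T(\cdot+z)(e+g_z)\cdot\bar h=0$ for all $h\in V$.

**Step 2 (continuation from real translations).** For real $z=t$, the translation invariance of $V$ and uniqueness give $g_t=g(\cdot+t)$ and $q_t=q(\cdot+t)$, so $\hat g_t(k)=e^{2\pi ik\cdot t}\hat g(k)$ and likewise for $q$. Both $\hat g_z(k)$ and $e^{2\pi ik\cdot z}\hat g(k)$ are holomorphic on the connected set $\Omega$. They agree on $\mathbb R^N$, so all their derivatives agree at $0$ and they coincide on $\Omega$; the same holds for $q$.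

**Step 3 (choosing the translation).** For $k\ne0$ take $z=-i\theta k/|k|$ with $0<\theta<c_0\delta$, for which $e^{2\pi ik\cdot z}=e^{2\pi\theta|k|}$. Then $e^{2\pi\theta|k|}|\hat g(k)|\le\|g_z\|\le C|e|$; let $\theta\uparrow c_0\delta=c_0/K$. The same works for $q$, and $k=0$ is the $L^2$ bound. $\square$

Note that no divisor $|\xi'_k|$ has appeared: we estimated the gradient $g$, not the corrector. Splitting $e^{-c|k|/K}\le e^{-cK/2}e^{-c|k|/(2K)}$ for $|k|>K^2$, we get
$$\sum_k(|\hat g(k)|+|\hat q(k)|)\le CK^N|e|,\qquad\sum_{|k|>K^2}(|\hat g(k)|+|\hat q(k)|)\le CK^Ne^{-cK/2}|e|\le CK^{-2}|e|.\tag{7.4}$$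
So $g$ and $q$ are continuous, $q=B^T(e+g)$ holds pointwise, and $g(\Xi'x)=\sum_k\hat g(k)e^{2\pi i\xi'_k\cdot x}$, similarly for $q(\Xi'x)$. Testing (7.3) with $h=D'e^{2\pi ik\cdot y}$ gives
$$\hat q(k)\cdot\xi'_k=0\quad\text{for all }k,\qquad\text{hence}\quad\nabla_x\cdot[q(\Xi'x)]=0\ \text{ in the sense of distributions}.\tag{7.5}$$

**Definition.** The corrector and the effective matrix are
$$\chi_e(x)=\sum_{\xi'_k\ne0}\frac{\hat g(k)\cdot\xi'_k}{2\pi i|\xi'_k|^2}\big(e^{2\pi i\xi'_k\cdot x}-1\big),\qquad\bar A^Te=\sum_{\xi'_k=0}\hat q_e(k).\tag{7.6}$$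

By $|e^{it}-1|\le\min\{|t|,2\}$, the term with index $k$ in the first series is at most
$$|\hat g(k)|\min\Big\{|x|,\frac1{\pi|\xi'_k|}\Big\}.\tag{7.7}$$
Because $\hat g(k)$ is a multiple of $\xi'_k$, the gradient of that term is $\hat g(k)e^{2\pi i\xi'_k\cdot x}$. So $\chi_e\in C^1$, $\nabla\chi_e(x)=g(\Xi'x)$, and $\chi_e$ is real since $\chi_e(0)=0$. Moreover
$$\frac{|\chi_e(x)|}{|x|}\le\sum_{\xi'_k\ne0}|\hat g(k)|\min\Big\{1,\frac1{\pi|\xi'_k||x|}\Big\}\to0\quad(|x|\to\infty)$$
by dominated convergence. The corrector is thus always sublinear, with no rate, for every $\Xi'$; that will be enough for the next lemma.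

**Lemma 8.** $\bar A$ is a real constant matrix with $\lambda|e|^2\le\bar Ae\cdot e$ and $|\bar A|\le\lambda^{-3}$.

**Step 1 (mean values).** Let $M[\phi]=\lim_{\rho\to\infty}|B_\rho|^{-1}\int_{B_\rho}\phi$. For an absolutely convergent sum $\phi=\sum c_ke^{2\pi i\xi'_k\cdot x}$ the limit exists and equals $\sum_{\xi_k'=0}c_k$. Such sums are closed under products. Write $G(x)=e+g(\Xi'x)$, $b(x)=B(\Xi'x)$, and $q$ for $q(\Xi'x)=b^TG$. All are of this form ($B$ is smooth and periodic). Then $M[q]=\bar A^Te$, which is therefore real, and $M[G]=e$.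

**Step 2 ($M[q\cdot\nabla\chi_e]=0$).** This is the usual orthogonality of flux and corrector gradient. Let $\tau\in(0,1)$ and let $\zeta$ be Lipschitz with $\zeta=1$ on $B_\rho$, $\zeta=0$ off $B_{(1+\tau)\rho}$, $0\le\zeta\le1$, $|\nabla\zeta|\le(\tau\rho)^{-1}$. By (7.5), $\int\zeta q\cdot\nabla\chi_e=-\int\chi_eq\cdot\nabla\zeta$. Since $q$ is bounded and $\chi_e$ is sublinear, this is $o(\rho)(\tau\rho)^{-1}O(\rho^d)=o(\rho^d)$ for fixed $\tau$. Also $\int|\zeta-1_{B_\rho}||q\cdot\nabla\chi_e|\le C'\tau\rho^d$ with $C'$ independent of $\rho,\tau$. Divide by $|B_\rho|$, let $\rho\to\infty$, then $\tau\to0$.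

**Step 3 (bounds).** As $G=e+\nabla\chi_e$, Step 2 gives
$$\bar A^Te\cdot e=M[q\cdot G]=M[b^TG\cdot G]\ge\lambda M[|G|^2]\ge\lambda|M[G]|^2=\lambda|e|^2,$$
and then
$$|\bar A^Te|^2\le M[|q|^2]\le\lambda^{-2}M[|G|^2]\le\lambda^{-3}\bar A^Te\cdot e\le\lambda^{-3}|\bar A^Te||e|.\qquad\square$$

## 8. Freezing and averaging at a good scale

**Lemma 9.** Suppose $r=1$ is $K$-good for $\Xi$. Let $-\nabla\cdot A_\Xi\nabla u=f$ in $B_1$, $f\in L^2(B_1)$. There are a constant matrix $\bar A$ with the bounds of Lemma 8 and $w\in H^1(B_{1/2})$ with $\nabla\cdot\bar A\nabla w=0$ in $B_{1/2}$ and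
$$\|u-w\|_{L^2(B_{1/2})}\le C\mu(K)\inf_{\kappa\in\mathbb R}\|u-\kappa\|_{L^2(B_1)}+C\|f\|_{L^2(B_1)}.$$

Replacing $u$ by $u-\kappa$ with the optimal $\kappa$, and $w$ by $w-\kappa$, we may assume $\kappa=0$.

**Step 1 (make the slow modes exactly constant).** We look for $\Xi'$ close to $\Xi$ that kills all slow modes simultaneously. Let $\Lambda=\{k\in\mathbb Z^N:|k|\le K^2,\ |\xi_k|\le K^{-T}\}$. Choose a maximal linearly independent set $k_1,\dots,k_m\in\Lambda$. Let $P$ be the $N\times m$ matrix with these columns, let $\Pi=P(P^TP)^{-1}P^T$ be the orthogonal projection onto their span ($\Pi=0$ if $m=0$), and put $\Xi'=(1-\Pi)\Xi$. For $k\in\Lambda$, $\xi'_k=\Xi^T(1-\Pi)k=0$.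

Is $\Xi'$ close to $\Xi$? Since $\Pi\Xi=P(P^TP)^{-1}(P^T\Xi)$ and the rows of $P^T\Xi$ are the short vectors $\xi_{k_i}^T$, we need only that $P(P^TP)^{-1}$ is not too large; here integrality enters again. The matrix $P^TP$ is an integer positive definite matrix, so its determinant is $\ge1$. Its eigenvalues are at most its trace, which is $\le NK^4$. Hence its smallest eigenvalue is $\ge(NK^4)^{-N}$. The norm of $P(P^TP)^{-1}$ is the inverse square root of that eigenvalue, so it is $\le(NK^4)^{N/2}$. Thus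
$$|\Xi-\Xi'|\le(NK^4)^{N/2}\sqrt N\,K^{-T}=C_NK^{2N-T}.$$
If $|k|\le K^2$ and $k\notin\Lambda$, goodness gives $|\xi_k|\ge K^T$, and so
$$|\xi_k'|\ge K^T-|k||\Xi-\Xi'|\ge K^T-C_NK^{2N+2-T}\ge\tfrac12K^T,$$
provided $T=T(N)$ is so large that $2C_NK^{2N+2-2T}\le1$ for all $K\ge2$. This together with $T\ge2N+2$ is the choice of $T$. In summary:
$$\text{if }|k|\le K^2,\text{ then }\ \xi'_k=0\ \text{ or }\ |\xi'_k|\ge\tfrac12K^T;\qquad K|\Xi-\Xi'|\le CK^{-1}.\tag{8.1}$$
In the laminate with rows $(\theta,0)$, $(\theta+\delta,0)$, if the slow nonzero modes are multiples of $(1,-1)$, then $\Xi'$ has both rows $(\theta+\frac\delta2,0)$. The two scales have been made equal, and the example after (7.3) applies.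

**Step 2 (comparison with the frozen, mollified equation).** Use Section 7 with this $K$ and $\Xi'$, and $b(x)=B(\Xi'x)$. On $B_1$, by (7.1) and (8.1),
$$|A_\Xi-b|\le|(A-B)(\Xi x)|+|B(\Xi x)-B(\Xi'x)|\le C\omega(1/K)+CK|\Xi-\Xi'|\le C\mu(K).$$
Let $v\in u+H_0^1(B_{3/4})$ solve $\nabla\cdot b\nabla v=0$ in $B_{3/4}$. Then $-\nabla\cdot b\nabla(u-v)=f+\nabla\cdot\big((A_\Xi-b)\nabla u\big)$. Test with $u-v$, and use Poincaré and (F2):
$$\|u-v\|_{H^1(B_{3/4})}\le C\mu(K)\|\nabla u\|_{L^2(B_{3/4})}+C\|f\|_{L^2(B_1)},\qquad\|\nabla u\|_{L^2(B_{3/4})}\le C\big(\|u\|_{L^2(B_1)}+\|f\|_{L^2(B_1)}\big).\tag{8.2}$$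
As $\mu(K)\le C$, also $\|\nabla v\|_{L^2(B_{3/4})}\le C(\|u\|_{L^2(B_1)}+\|f\|_{L^2(B_1)})$.

**Step 3 (the corrector and the flux potential are small).** Put $\chi_j=\chi_{e_j}$, $q_j=q_{e_j}$, $F=\{k:|k|\le K^2,\ \xi_k'\ne0\}$. In the series for $\chi_j$ on $B_1$ use the second bound in (7.7) for $k\in F$ and the first for $|k|>K^2$. By (7.4) and (8.1),
$$|\chi_j|\le CK^NK^{-T}+CK^{-2}\le CK^{-2}\quad\text{on }B_1 .$$
So very small divisors with $|k|>K^2$ are allowed: on the unit ball they cost only $|\hat g(k)|$. Next write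
$$q_j(\Xi'x)=\bar A^Te_j+p_j(x)+t_j(x),$$
where $p_j$ collects the modes $k\in F$ and $t_j$ those with $|k|>K^2$, $\xi'_k\ne0$. By (7.4), $|t_j|\le CK^{-2}$. Write $p_j$ as the divergence of a skew field:
$$\sigma_{j,il}(x)=\sum_{k\in F}\frac{\hat q_{j,i}(k)\xi'_{k,l}-\hat q_{j,l}(k)\xi'_{k,i}}{2\pi\sqrt{-1}\,|\xi'_k|^2}\,e^{2\pi\sqrt{-1}\,\xi'_k\cdot x}.$$
This is a finite sum. It is real, because $\hat q_j(-k)$ is the conjugate of $\hat q_j(k)$ and $\xi'_{-k}=-\xi_k'$. It is smooth and skew in $(i,l)$, with $|\sigma_j|\le CK^{N-T}\le CK^{-2}$. Summing over $l$ and using $\hat q_j(k)\cdot\xi'_k=0$ from (7.5), $\partial_l\sigma_{j,il}=p_{j,i}$ (repeated indices are summed here and below).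

**Step 4 (an approximate constant-coefficient equation for $v$).** Let $\phi\in C_c^\infty(B_{3/4})$ and test the equation of $v$ with the oscillating test function $\phi+\chi_j\partial_j\phi\in C_c^1(B_{3/4})$. Since $b^T(e_j+\nabla\chi_j)=q_j(\Xi'x)$,
$$0=\int\nabla v\cdot\big[\bar A^T\nabla\phi+p_j\partial_j\phi+t_j\partial_j\phi+\chi_jb^T\nabla\partial_j\phi\big].$$
The term with $p_j$ is not small as it stands. But
$$\int\partial_iv\,\partial_l\sigma_{j,il}\,\partial_j\phi=-\int\partial_iv\,\sigma_{j,il}\,\partial_l\partial_j\phi,$$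
because for each $j$ the field with components $\partial_l(\sigma_{j,il}\partial_j\phi)$, $1\le i\le d$, is smooth, compactly supported, and divergence free by skewness, hence orthogonal to $\nabla v$. With the bounds of Step 3,
$$\Big|\int\bar A\nabla v\cdot\nabla\phi\Big|\le CK^{-2}\|\nabla v\|_{L^2(B_{3/4})}\big(\|\nabla\phi\|_{L^2}+\|\nabla^2\phi\|_{L^2}\big).\tag{8.3}$$

**Step 5 (removing the second derivatives).** To compare with an exact solution we want to test with an $H_0^1$ function, for which $\nabla^2\phi$ makes no sense. Mollify $v$; the loss is $K$, and $K^{-2}$ leaves room. Let $s=\frac1{16K}\le\frac1{32}$, let $\rho_s$ be an even standard mollifier supported in $B_s$, and $v_s=v*\rho_s$ on $B_{5/8}$. For $\phi\in C_c^\infty(B_{5/8})$ apply (8.3) to $\phi*\rho_s\in C_c^\infty(B_{3/4})$, with $\|\nabla^2(\phi*\rho_s)\|_{L^2}\le Cs^{-1}\|\nabla\phi\|_{L^2}$: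
$$\Big|\int\bar A\nabla v_s\cdot\nabla\phi\Big|=\Big|\int\bar A\nabla v\cdot\nabla(\phi*\rho_s)\Big|\le CK^{-1}\|\nabla v\|_{L^2(B_{3/4})}\|\nabla\phi\|_{L^2}.$$
By density this holds for $\phi\in H_0^1(B_{5/8})$. Let $w\in v_s+H_0^1(B_{5/8})$ solve $\nabla\cdot\bar A\nabla w=0$ in $B_{5/8}$. Taking $\phi=v_s-w$, and using $\int\bar A\nabla w\cdot\nabla\phi=0$, the ellipticity of $\bar A$ and Poincaré,
$$\|v_s-w\|_{L^2(B_{5/8})}\le C\|\nabla(v_s-w)\|_{L^2(B_{5/8})}\le CK^{-1}\|\nabla v\|_{L^2(B_{3/4})}.$$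
Also $\|v-v_s\|_{L^2(B_{5/8})}\le s\|\nabla v\|_{L^2(B_{3/4})}$. Since $K^{-1}\le\mu(K)\le C$, adding $\|u-v\|$, $\|v-v_s\|$ and $\|v_s-w\|$ on $B_{1/2}$ and using (8.2) proves the lemma. $\square$

## 9. Proof of Theorem 1

**Step 1 (hypothesis of Lemma 4).** Let $u$ solve the equation in $B_1$ and take $\eta_j$ from Lemma 6. We check (4.1) for $a=A_\Xi$. If $\eta_j\ge1$, let $w_j$ be the mean of $u$ on $B_{r_j}$ and $\bar A_j=\mathrm{Id}$; then $[u-w_j]_{r_j/2}\le2^{d/2}\inf_\kappa[u-\kappa]_{r_j}$, which is (4.1). If $\eta_j<1$, take $K$ from Lemma 6, so $r_j$ is $K$-good and $\mu(K)\le\eta_j$. The function $u(r_jx)$ solves in $B_1$ the equation with coefficient $A(r_j\Xi x)$ and right side $r_j^2f(r_jx)$, and $1$ is $K$-good for $r_j\Xi$. By Hölder, $\|r_j^2f(r_j\cdot)\|_{L^2(B_1)}\le Cr_j^{2-d/p}\mathcal F=Cr_j^{1+\beta}\mathcal F$. Lemma 9, scaled back, gives (4.1).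

**Step 2 (bound at the center).** By Lemma 4 and $\sum_j\eta_j\le C(1+I_A)$,
$$[\nabla u]_{r_j/2}\le Ce^{CI_A}\big(\|u\|_{L^2(B_1)}+\|f\|_{L^p(B_1)}\big)\qquad\text{for all }j\ge0.\tag{9.1}$$

**Step 3 (moving the center).** Here we use that everything is uniform in $\Xi$ and under translations of $A$. For $x_0\in B_{1/2}$ the function $\tilde u(x)=u(x_0+x/2)$ solves in $B_1$ the equation with coefficient $\tilde A(\frac12\Xi x)$, where $\tilde A(y)=A(y+\Xi x_0)$ is $\mathbb Z^N$-periodic with the same $\lambda$ and $\omega$, and with right side $\frac14f(x_0+x/2)$. The norms $\|\tilde u\|_{L^2(B_1)}$ and $\|\frac14f(x_0+\cdot/2)\|_{L^p(B_1)}$ are at most $C\|u\|_{L^2(B_1)}$ and $C\|f\|_{L^p(B_1)}$, and $\nabla\tilde u(x)=\frac12\nabla u(x_0+x/2)$. Apply (9.1) to $\tilde u$ and let $j\to\infty$. At every Lebesgue point $x_0$ of $|\nabla u|^2$, hence for a.e. $x_0\in B_{1/2}$, we get $|\nabla u(x_0)|\le C_1e^{C_1I_A}(\|u\|_{L^2(B_1)}+\|f\|_{L^p(B_1)})$. All constants are independent of $\Xi$ and $x_0$.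 This proves Theorem 1, and with it Corollary 2. $\blacksquare$

## 10. A radial coefficient with a modulus that is not Dini

We prove Proposition 3. The plan is to look near $0$ for a solution $U=g(|x|)\,x_1/|x|$ whose slope $g(r)/r$ tends to infinity slowly, for a matrix with eigenvalue $\alpha(r)$ in the radial direction and $1$ in the tangential ones. With a small function $h$ to be prescribed, we want $g'=(1-h)g/r$, so that $g/r=\exp\int_r^{1/4}h\,ds/s$, which is unbounded exactly when $h$ is not Dini. In this section $C_d$ depends only on $d$.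

**Step 1 (choice of $\alpha$).** Since $x_1/|x|$ is a spherical harmonic with eigenvalue $d-1$, the equation for $U$ is $r^{1-d}(r^{d-1}\alpha g')'=(d-1)g/r^2$. Put $\rho=\alpha(1-h)$, so $\alpha g'=\rho g/r$. Then
$$r^{1-d}(r^{d-1}\alpha g')'=r^{1-d}(r^{d-2}\rho g)'=\frac g{r^2}\big[(d-2)\rho+r\rho'+\rho(1-h)\big],$$
and the equation becomes the linear ODE
$$r\rho'+(d-1-h)\rho=d-1.\tag{10.1}$$
Let $h=c\,\bar\omega$ with $c>0$ small, in particular $h(1/2)\le\frac12$. On $(0,\frac12]$, with $t=\log r$ and with $h$ inside the integrals evaluated at the exponential of the integration variable, define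
$$\rho=1+\int_{-\infty}^te^{-\int_s^t(d-1-h)}\,h\,ds,\qquad\alpha=\frac\rho{1-h}.$$
The integral term $\psi=\rho-1$ satisfies $r\psi'+(d-1-h)\psi=h$, which is (10.1).

**Step 2 (sizes).** We collect the bounds needed to control the modulus of the matrix. By concavity and $h(0)=0$, $h(t)/t$ is nonincreasing, $h$ is locally Lipschitz on $(0,\infty)$, $0\le rh'\le h$ a.e., and $h(2t)\le2h(t)$. As $d-1-h\ge\frac12$ and $h$ is nondecreasing, $0\le\rho-1\le2h$. Hence $0\le\alpha-1=\frac{(\rho-1)+h}{1-h}\le6h$. From (10.1), $|r\rho'|=|h-(d-1-h)(\rho-1)|\le C_dh$, and together with $rh'\le h$ this gives $|r\alpha'|\le C_dh$ a.e.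

**Step 3 (the matrix).** Let $\zeta$ be a smooth radial cutoff, $0\le\zeta\le1$, $\zeta=1$ on $B_{1/4}$, supported in $B_{3/8}$. Let
$$\mathcal E(x)=\zeta(x)(\alpha(|x|)-1)\frac{x\otimes x}{|x|^2},\quad\mathcal E(0)=0,\qquad A=\mathrm{Id}+\sum_{k\in\mathbb Z^d}\mathcal E(\cdot-k),$$
with disjoint supports. By Step 2, $|\mathcal E(x)|\le6h(|x|)$ and $|\nabla\mathcal E(x)|\le C_dh(|x|)/|x|$ a.e. For the modulus, let $|x|\le|y|$, $x\ne y$. If $|y|\le2|x-y|$, then
$$|\mathcal E(x)-\mathcal E(y)|\le12h(|y|)\le12h(2|x-y|)\le24h(|x-y|).$$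
Otherwise the segment $[x,y]$ stays at distance at least $|y|-|x-y|\ge|y|/2\ge|x-y|$ from $0$. Since $h(t)/t$ is nonincreasing, $|\nabla\mathcal E|\le C_dh(|x-y|)/|x-y|$ along it, so $|\mathcal E(x)-\mathcal E(y)|\le C_dh(|x-y|)$. At most two translates of $\mathcal E$ are nonzero at $x$ or $y$, so
$$|A(x)-A(y)|\le2\sup_k|\mathcal E(x-k)-\mathcal E(y-k)|\le C_dc\,\bar\omega(|x-y|).$$
For $c$ small the modulus is $\le\bar\omega$. As $A$ is symmetric with $0\le A-\mathrm{Id}\le6h(3/8)\,\mathrm{Id}$ and $\lambda<1$, $A$ has ellipticity constant $\lambda$ for $c$ small.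

**Step 4 (the solution near $0$).** On $(0,\frac14)$ let $g(r)=r\exp\int_r^{1/4}h(s)\frac{ds}s$ and $U(x)=g(|x|)x_1/|x|$. In $B_{1/4}$ we have $A=\alpha\,\hat x\otimes\hat x+(\mathrm{Id}-\hat x\otimes\hat x)$ with $\hat x=x/|x|$. By Step 1, $\nabla\cdot A\nabla U=0$ in $B_{1/4}\setminus\{0\}$; this holds classically, since $g$ and $\alpha g'=\rho g/r$ are $C^1$ there. As $h\le\frac12$, $|\nabla U|\le C_dg/r\le C_d|x|^{-1/2}$. So $U\in H^1(B_{1/4})$, and $\int_{\partial B_s}|A\nabla U|=O(s^{d-3/2})\to0$ as $s\to0$. Integrating by parts on $B_{1/4}\setminus B_s$ against a test function and letting $s\to0$, the equation holds weakly across $0$.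

**Step 5 (cutting off).** Let $\eta$ be a smooth radial cutoff with $\eta=1$ on $B_{1/8}$, supported in $B_{1/5}$, and $u=\eta U$, extended by $0$. Then $u\in H^1(B_1)$, and $f=-\nabla\cdot A\nabla u$ vanishes in $B_{1/8}$ and for $|x|>\frac15$. In between, the radial part of the flux is $x_1/|x|$ times
$$\alpha(\eta g)'=\eta\rho\frac gr+\alpha\eta'g,$$
which is Lipschitz on $\{\frac18\le|x|\le\frac15\}$ and continuous across $|x|=\frac18$ and $|x|=\frac15$; the tangential part contributes $-(d-1)\eta g/r^2$ times $x_1/|x|$ to the divergence. So $f\in L^\infty(B_1)$. Finally, in $B_{1/8}$,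
$$|\partial_ru|=(1-h)\frac{|x_1|}{|x|}\exp\int_{|x|}^{1/4}h\,\frac{ds}s .$$
On the cone $|x_1|\ge|x|/2$ this is at least $\frac14\exp\int_{|x|}^{1/4}h\,\frac{ds}s$, which tends to infinity as $x\to0$ because $\int_0^1\bar\omega\frac{ds}s=\infty$. Hence $\nabla u\notin L^\infty(B_{1/2})$. $\blacksquare$

For the concave modulus of Section 2 that is $1/\log(1/t)$ near $0$, the exponential equals $\big(\log(1/r)\big)^c$ up to a constant factor: the gradient blows up, but only like a small power of a logarithm.
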